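\title{Balanced refinements of set-valued mappings need not stabilize}

\begin{abstract}
Let $F$ map a pseudometric space to the compact convex subsets of dimension at most $m$ of a Banach space $X$. A balanced refinement removes from each value $F(x)$ the points that are too far from some other value $F(y)$. It was conjectured that, under the hypothesis of the Finiteness Principle for Lipschitz selections, refinements with suitable constants stabilize after $\ell=\min\{m+1,\dim X\}$ steps. We disprove this for every $m\ge3$ and for a class of spaces $X$ that contains all Hilbert spaces of dimension at least $3$, the spaces $\ell_p^n$ with $1<p<\infty$ and $n\ge3$, and all infinite-dimensional Banach spaces: there is a metric space on which no finite number of refinements, with any constants, stabilizes for all $F$. We also prove, for all $X$ and $m$, an approximate version with exactly $\ell$ steps: every point that survives $\ell$ refinements is a value of a Lipschitz selection of $F$ with controlled seminorm.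
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Lipschitz selections}

A \emph{pseudometric space} is a set $\mathcal M$ with a symmetric function $\rho:\mathcal M\times\mathcal M\to[0,\infty)$ that satisfies the triangle inequality and $\rho(x,x)=0$; the value $\rho(x,y)$ may vanish for $x\ne y$. All Banach spaces are real and nonzero, and $B_X$ is the closed unit ball of $X$. For a positive integer $m$, let $\mathcal K_m(X)$ be the family of all nonempty compact convex subsets of $X$ of dimension at most $m$, where the dimension of a convex set is that of its affine hull. Put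
\[
\ell(m,X)=\min\{m+1,\dim X\},\qquad N(m,X)=2^{\ell(m,X)} .
\]
A \emph{selection} of $F:\mathcal M\to\mathcal K_m(X)$ is a mapping $f:\mathcal M\to X$ with $f(x)\in F(x)$ for all $x$. Its \emph{Lipschitz seminorm} is the least $L\ge0$ such that $\|f(x)-f(y)\|\le L\rho(x,y)$ for all $x,y\in\mathcal M$. We say that $F$ satisfies the \emph{finiteness hypothesis} if for every $\mathcal M'\subset\mathcal M$ with $\#\mathcal M'\le N(m,X)$ the restriction $F|_{\mathcal M'}$ has a selection with Lipschitz seminorm at most $1$. We use the following theorem of Fefferman and Shvartsman.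

\begin{theorem}[Finiteness Principle]\label{thm:FP}
For every positive integer $m$ there is a constant $\gamma$, depending only on $m$, with the following property. If $(\mathcal M,\rho)$ is a pseudometric space, $X$ is a Banach space and $F:\mathcal M\to\mathcal K_m(X)$ satisfies the finiteness hypothesis, then $F$ has a selection with Lipschitz seminorm at most $\gamma$.
\end{theorem}

When $\rho\equiv0$, a Lipschitz selection is a constant, and the theorem says that the sets $F(x)$ have a common point as soon as every $N(m,X)$ of them do. In general it says that every obstruction to a Lipschitz selection is visible on $N(m,X)$ points. It does not say which points of $F(x)$ can serve as values $f(x)$.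

\subsection{Balanced refinements and the conjecture}

A point $v\in F(x)$ whose distance from some $F(y)$ exceeds $\lambda\rho(x,y)$ is not the value of a selection with seminorm at most $\lambda$. One can delete all such points, and then repeat the procedure with the smaller sets. Given numbers $\lambda_1,\lambda_2,\ldots\ge1$, the \emph{balanced refinements} of $F$ are defined by $F^{[0]}=F$ and
\begin{equation}\label{eq:refine}
F^{[j]}(x)=\bigcap_{y\in\mathcal M}\bigl[F^{[j-1]}(y)+\lambda_j\,\rho(x,y)\,B_X\bigr],\qquad x\in\mathcal M,\ j\ge1 .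
\end{equation}
These sets may be empty, and the sum of the empty set and a ball is empty. We refer to the term with index $y$ in \eqref{eq:refine} as the \emph{constraint from $y$}.

\begin{lemma}\label{lem:basic}
Let $j\ge1$.
\begin{enumerate}
\item[(a)] $v\in F^{[j]}(x)$ if and only if for every $y\in\mathcal M$ there is $w\in F^{[j-1]}(y)$ with $\|v-w\|\le\lambda_j\rho(x,y)$.
\item[(b)] $F^{[j]}(x)\subset F^{[j-1]}(x)$ for all $x$.
\item[(c)] If $f$ is a selection of $F$ with seminorm at most $\min\{\lambda_1,\dots,\lambda_j\}$, then $f(x)\in F^{[j]}(x)$ for all $x$.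
\item[(d)] $F^{[j]}=F^{[j-1]}$ if and only if $F^{[j-1]}(x)\subset F^{[j-1]}(y)+\lambda_j\rho(x,y)B_X$ for all $x,y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) restates \eqref{eq:refine}, and (b) is the constraint from $y=x$. For (c), induct on $j$ and take $w=f(y)$ in (a). By (b), the equality in (d) means that $F^{[j-1]}(x)$ lies in every term of \eqref{eq:refine}.
\end{proof}

Recall that the Hausdorff distance between nonempty bounded sets $A,A'\subset X$ is the infimum of all $\varepsilon>0$ with $A\subset A'+\varepsilon B_X$ and $A'\subset A+\varepsilon B_X$. By (c), the refinements keep every selection with small seminorm. By (d), if the process stops at a mapping with nonempty values, then this mapping is itself Lipschitz in the Hausdorff distance. An explicit formula would then produce a Lipschitz ``core'' of $F$ in finitely many steps. The following conjecture, posed in \cite{Shv}, predicts the number of steps.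

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(\mathcal M,\rho)$ be a pseudometric space, $X$ a Banach space, $m$ a positive integer and $\ell=\ell(m,X)$. There are numbers $\lambda_1,\dots,\lambda_{\ell+1}\ge1$ such that every $F:\mathcal M\to\mathcal K_m(X)$ that satisfies the finiteness hypothesis has the property}
\[
F^{[\ell]}(x)\ne\emptyset\quad\text{and}\quad F^{[\ell+1]}(x)=F^{[\ell]}(x)\qquad\text{for all }x\in\mathcal M .
\]

The numbers $\lambda_j$ are allowed to depend on $\mathcal M$ and $X$. The first property is harmless: it follows from Theorem~\ref{thm:FP} and Lemma~\ref{lem:basic}(c) when all $\lambda_j\ge\gamma$. The content of the Conjecture is the second property, and on the line it holds.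

\begin{example}[the line]\label{ex:line}
Let $X=\mathbb R$, so $\ell=1$ and $N=2$, and write $F(x)=[\alpha(x),\beta(x)]$. Then $F^{[1]}(x)=\{v:\alpha_1(x)\le v\le\beta_1(x)\}$, where
\[
\alpha_1(x)=\sup_{y}\,[\alpha(y)-\lambda_1\rho(x,y)],\qquad \beta_1(x)=\inf_{z}\,[\beta(z)+\lambda_1\rho(x,z)] .
\]
The finiteness hypothesis on $\{y,z\}$ gives $\alpha(y)-\beta(z)\le\rho(y,z)\le\lambda_1\rho(x,y)+\lambda_1\rho(x,z)$, so $\alpha_1(x)\le\beta_1(x)$ and $F^{[1]}(x)\ne\emptyset$. Next, for any $F$ for which all $F^{[1]}(x)$ are nonempty, $\alpha_1$ and $\beta_1$ are finite, and they are $\lambda_1$-Lipschitz by the triangle inequality. By Lemma~\ref{lem:basic}(d), $F^{[2]}=F^{[1]}$ whenever $\lambda_2\ge\lambda_1$.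
\end{example}

There is also a reason to expect the number $\ell$ in general. Repeated use of Lemma~\ref{lem:basic}(a) propagates a point $v\in F^{[\ell]}(x)$ along any tree of depth $\ell$ rooted at $x$, with a Lipschitz bound on each edge. A set of $2^\ell$ points can be arranged in a tree of depth $\ell$ whose edges control all distances (Lemma~\ref{lem:trees}), and sets of $2^\ell$ points detect all obstructions. So after $\ell$ steps no obstructed point is left, and one would guess that a further step with a generous constant removes nothing. The first half of this argument is correct. The guess is not.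

\subsection{Results}

The counterexample needs a two-dimensional norm that is both flat to first order and strictly curved at two points. Let $e_0,e_1$ be the standard basis of $\mathbb R^2$.

\begin{definition}\label{def:adm}
An \emph{admissible plane} is a normed space $E=(\mathbb R^2,\|\cdot\|_E)$ with $\|e_0\|_E=\|e_1\|_E=1$ such that
\begin{enumerate}
\item[(N1)] $\omega(s):=\max_{i=0,1}\max_{|\tau|\le s}\|e_i+\tau e_{1-i}\|_E-1$ satisfies $\omega(s)/s\to0$ as $s\to0^+$;
\item[(N2)] $e_0,e_1$ are extreme points of $B_E$: if $\|e_i+y\|_E\le1$ and $\|e_i-y\|_E\le1$, then $y=0$.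
\end{enumerate}
\end{definition}

The function $\omega$ is nonnegative and nondecreasing. The Euclidean plane is admissible: $\omega(s)=\sqrt{1+s^2}-1\le s^2/2$, and (N2) follows from the identity $|e_i+y|^2+|e_i-y|^2=2+2|y|^2$.

\begin{definition}\label{def:class}
A Banach space $X$ belongs to the class $\mathcal X$ if there is an admissible plane $E$ such that for every $\eta>0$ there are a $3$-dimensional subspace $Y\subset X$ and a linear surjection $Q:Y\to E$ with
\begin{align}
&\|Qy\|_E\le\|y\|\quad\text{for all }y\in Y,\label{eq:contract}\\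
&\text{for every }v\in E\text{ there is }y\in Y\text{ with }Qy=v\text{ and }\|y\|\le(1+\eta)\|v\|_E.\label{eq:lift}
\end{align}
\end{definition}

In words, $E$ is almost isometric to a quotient of a $3$-dimensional subspace of $X$. A normed space $Y$ is \emph{strictly convex} if $\|y_1\|=\|y_2\|=\|\frac12(y_1+y_2)\|=1$ implies $y_1=y_2$, and \emph{smooth} if for each unit vector $y$ there is exactly one \emph{norming functional}, that is, a linear functional $g$ with $\|g\|=g(y)=1$.

\begin{proposition}\label{prop:class}
The class $\mathcal X$ contains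
\begin{enumerate}
\item[(a)] every $X$ that contains $\ell_2^3$ isometrically;
\item[(b)] every infinite-dimensional $X$;
\item[(c)] every $X$ with a $3$-dimensional smooth, strictly convex subspace, for example $\ell_p^n$ with $1<p<\infty$ and $n\ge3$.
\end{enumerate}
In cases (a) and (b) one can take for $E$ the Euclidean plane.
\end{proposition}

\begin{theorem}\label{thm:A}
Let $X\in\mathcal X$. There is a metric space $(\mathcal M,\rho)$ with a point $o\in\mathcal M$ such that for every $K\ge1$ and all $\lambda_1,\dots,\lambda_{K+1}\ge1$ there is $F:\mathcal M\to\mathcal K_3(X)$ with $0\in F(x)$ for all $x\in\mathcal M$ and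
\[
F^{[K+1]}(o)\ne F^{[K]}(o).
\]
\end{theorem}

\begin{corollary}\label{cor:false}
The Conjecture fails for every $X\in\mathcal X$ and every $m\ge3$; for example, it fails for $X=\ell_2^3$ and $m=3$, where $\ell=3$.
\end{corollary}

\begin{proof}
Take $\mathcal M$ from Theorem~\ref{thm:A} and $K=\ell(m,X)$. Given $\lambda_1,\dots,\lambda_{\ell+1}\ge1$, the mapping $F$ of the theorem has values in $\mathcal K_3(X)\subset\mathcal K_m(X)$. It satisfies the finiteness hypothesis because $f\equiv0$ is a selection with seminorm $0$, and $F^{[\ell+1]}(o)\ne F^{[\ell]}(o)$.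
\end{proof}

Thus for $X\in\mathcal X$ the failure does not depend on the number of steps. What remains true, for all $X$ and $m$, is an approximate statement with exactly $\ell$ steps. For $c\ge0$ put
\[
\operatorname{Core}_c(x)=\{f(x):\ f\text{ is a selection of }F\text{ with Lipschitz seminorm at most }c\}.
\]

\begin{theorem}\label{thm:B}
Let $(\mathcal M,\rho)$ be a pseudometric space, $X$ a Banach space, $m\ge1$, $\ell=\ell(m,X)$ and $N=2^\ell$, and let $F:\mathcal M\to\mathcal K_m(X)$ satisfy the finiteness hypothesis. Let $\lambda_j\ge\max\{1,\gamma\}$ for $1\le j\le\ell$, $\Lambda=\max_j\lambda_j$ and $L=2\ell(N-1)\gamma\Lambda$. Then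
\[
\emptyset\ne\operatorname{Core}_\gamma(x)\subset F^{[\ell]}(x)\subset\operatorname{Core}_L(x)\qquad(x\in\mathcal M),
\]
and each $\operatorname{Core}_c$ with $c\ge\gamma$ has nonempty values and is $c$-Lipschitz in the Hausdorff distance.
\end{theorem}

The two theorems fit together as follows. Theorem~\ref{thm:B} gives $F^{[\ell]}(x)\subset\operatorname{Core}_L(y)+L\rho(x,y)B_X$ for all $x,y$. Stabilization requires such an inclusion with the smaller set $F^{[\ell]}(y)$ in place of $\operatorname{Core}_L(y)$. The $L$-Lipschitz selection through a point of $F^{[\ell]}(x)$ may take at $y$ a value that the refinements have already deleted, and no increase of $\lambda_{\ell+1}$ repairs this.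

This paper does not settle the Conjecture for $m=2$ with $\dim X\ge3$, nor for $m\ge3$ and finite-dimensional $X\notin\mathcal X$ with $\dim X\ge3$ (this may include some polyhedral norms). Theorem~\ref{thm:A} says nothing about the cases $m=1$ and $\dim X\le2$.

The proof of Theorem~\ref{thm:A} has two ingredients, shown by hand in Section~\ref{sec:examples}. Section~\ref{sec:plane} builds a planar mapping whose refinements become empty exactly at a prescribed step, and Section~\ref{sec:cone} uses a third dimension to turn it into a mapping with the selection $0$. Proposition~\ref{prop:class} is proved in Section~\ref{sec:class} and Theorem~\ref{thm:B} in Section~\ref{sec:B}.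

\section{Two examples}\label{sec:examples}

If some value of $F^{[K]}$ is empty, then all values of $F^{[K+1]}$ are empty, whatever $\lambda_{K+1}$ is. So a mapping for which $F^{[K]}$ is empty at a point $a$ and nonempty at a point $o$ does not stabilize at step $K$. When all $\lambda_j\ge\gamma$, such a mapping violates the finiteness hypothesis, by Theorem~\ref{thm:FP} and Lemma~\ref{lem:basic}(c). The first example shows how to restore the hypothesis: in one more dimension, ``empty'' can be replaced by ``far away''.

\begin{example}[a cone, $K=1$]\label{ex:cone}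
Let $\lambda_1,\lambda_2\ge1$ and $\mathcal M=\{o,a,b\}$ with $\rho(a,b)=1$ and $\rho(o,a)=\rho(o,b)=2\lambda_1$. On the line put $\Phi(o)=\Phi(a)=\{0\}$ and $\Phi(b)=\{2\lambda_1\}$. Then $\Phi^{[1]}(a)=\emptyset$ because $2\lambda_1>\lambda_1\rho(a,b)$, and $\Phi^{[1]}(o)=\{0\}$ because $2\lambda_1\le\lambda_1\rho(o,b)$.

Now lift $\Phi$ to height $h>0$ in the Euclidean plane and join it to the origin: $F(o)=F(a)$ is the segment from $0$ to $z=(0,h)$, and $F(b)$ is the segment from $0$ to $(2\lambda_1,h)$. All values contain $0$. We have $z\in F^{[1]}(o)$, since $z\in F(a)$ and $|z-(2\lambda_1,h)|=2\lambda_1\le\lambda_1\rho(o,b)$. A point $(0,t)\in F(a)$ has distance $2\lambda_1t/\sqrt{4\lambda_1^2+h^2}$ from the line that contains $F(b)$. So $(0,t)\in F^{[1]}(a)$ forces $t\le\frac12\sqrt{4\lambda_1^2+h^2}\le\lambda_1+\frac h2$, and the distance from $z$ to $F^{[1]}(a)$ is at least $\frac h2-\lambda_1$. For $h>2\lambda_1+4\lambda_1\lambda_2$ this exceeds $\lambda_2\rho(o,a)$, and $z\notin F^{[2]}(o)$.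
\end{example}

For larger $K$ we need a mapping $\Phi$ whose refinements are nonempty for $K-1$ steps and collapse at step $K$. On the line this is impossible for $K\ge2$ and nondecreasing constants: by Example~\ref{ex:line}, a mapping that survives the first step never changes again. In the plane the collapse can be delayed. Throughout, a tree with positive edge lengths carries the \emph{path metric}: $\rho(s,t)$ is the total length of the unique path from $s$ to $t$. This is a metric on the set of vertices, also for an infinite tree, because the path from $s$ to $t$ is contained in the union of the paths from $s$ to $r$ and from $r$ to $t$.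

\begin{example}[delayed collapse, $K=2$]\label{ex:H}
Let $\lambda_1=\lambda_2=\lambda\ge1$. Take the tree with vertices $a,b,a^\pm,b^\pm$, an edge $ab$ of length $\frac12$ and edges $aa^\pm$, $bb^\pm$ of length $1$ (Figure~\ref{fig:H}). In the Euclidean plane, with unit disc $B$, put
\[
f(a)=0,\qquad f(b)=\lambda e_1,\qquad f(a^\pm)=f(a)\pm\lambda e_0,\qquad f(b^\pm)=f(b)\pm\lambda e_0 ,
\]
and let $\Phi(s)=\{f(s)\}$ for the four leaves and $\Phi(a)=\Phi(b)=\lambda B$.

\emph{The mapping $f$ is $\lambda$-Lipschitz on every pair except $\{a,b\}$.} Up to symmetry, the values of $\lambda^{-1}|f(s)-f(t)|$ and $\rho(s,t)$ are $1$ and $1$ for $(a,a^+)$; $2$ and $2$ for $(a^+,a^-)$; $\sqrt2$ and $\frac32$ for $(a,b^+)$; $1$ and $\frac52$ for $(a^+,b^+)$; $\sqrt5$ and $\frac52$ for $(a^+,b^-)$.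

\emph{Step $1$.} The pair $\{a,b\}$ causes no conflict yet, since $f(a)\in\Phi(b)$ and $f(b)\in\Phi(a)$. Hence $f(s)\in\Phi^{[1]}(s)$ for all $s$. On the other hand, the constraints from $a^+$ and $a^-$ are two tangent discs of radius $\lambda$, so $\Phi^{[1]}(a)=\{f(a)\}$; the constraints from $b^+$ and $b^-$ give $\Phi^{[1]}(b)=\{f(b)\}$ in the same way.

\emph{Step $2$.} Now $|f(a)-f(b)|=\lambda>\lambda\rho(a,b)$, so $\Phi^{[2]}(a)=\emptyset$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw (-1,0.25)--(1,0.25) (-1,0.75)--(1,0.75) (0,0.25)--(0,0.75);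
\fill (-1,0.25) circle (1.3pt) node[below] {$a^-$};
\fill (0,0.25) circle (1.3pt) node[below] {$a$};
\fill (1,0.25) circle (1.3pt) node[below] {$a^+$};
\fill (-1,0.75) circle (1.3pt) node[above] {$b^-$};
\fill (0,0.75) circle (1.3pt) node[above] {$b$};
\fill (1,0.75) circle (1.3pt) node[above] {$b^+$};
\node[right] at (0,0.5) {\small $\frac12$};
\node[below] at (0.5,0.25) {\small $1$};
\draw (3,0) circle (1) (5,0) circle (1);
\draw[dashed] (3,1) circle (1) (5,1) circle (1);
\fill (3,0) circle (1.3pt) node[below] {$f(a^-)$};
\fill (4,0) circle (1.3pt) node[below right] {$f(a)$};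
\fill (5,0) circle (1.3pt) node[below] {$f(a^+)$};
\fill (3,1) circle (1.3pt) node[above] {$f(b^-)$};
\fill (4,1) circle (1.3pt) node[above right] {$f(b)$};
\fill (5,1) circle (1.3pt) node[above] {$f(b^+)$};
\end{tikzpicture}
\caption{Left: a tree with a middle edge of length $\frac12$ and four edges of length $1$. Right: the positions $f(s)$ in the plane. At the first refinement the solid discs of radius $\lambda$ pin the value at $a$ to their point of tangency $f(a)$, and the dashed discs pin the value at $b$ to $f(b)$. These two points are at distance $\lambda>\lambda\rho(a,b)$, which the second refinement detects.}\label{fig:H}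
\end{figure}

The example uses two properties of the norm. Tangent discs meet in a single point; this is (N2). And the vertical offset between $f(a)$ and $f(b)$ is too large for the pair $\{a,b\}$ but invisible from the leaves. To see what this needs, let $\lambda_1\le\lambda_2$, let the middle edge have length $q$, let the horizontal offsets be $\pm\lambda_1e_0$ and the vertical one $\theta qe_1$. The collapse requires $\theta>\lambda_2$, and the pair $(a,b^+)$ requires $\|\lambda_1e_0+\theta qe_1\|_E\le\lambda_1(1+q)$. Under (N1) the left side is $\lambda_1+o(q)$, so a small $q$ works for every $\theta$. In the $\ell_1$ norm the left side is $\lambda_1+\theta q$, which forces $\theta\le\lambda_1$.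

To delay the collapse further, we let $a^\pm$ and $b^\pm$ be pinned at step $1$ by children of their own, attached by much longer edges and displaced in the direction $e_1$, and so on, alternating the two directions.

\section{Delayed collapse in the plane}\label{sec:plane}

\begin{proposition}\label{prop:plane}
Let $E$ be an admissible plane, $K\ge1$ and $\lambda_1,\dots,\lambda_K\ge1$. There are a finite tree with positive edge lengths, with vertex set $S$ and path metric $\rho$, a vertex $a\in S$, and a mapping $\Phi$ from $S$ to the nonempty compact convex subsets of $E$ such that $\Phi^{[K-1]}(s)\ne\emptyset$ for all $s\in S$, but $\Phi^{[K]}(a)=\emptyset$.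
\end{proposition}

The proof occupies this section. We write $B=B_E$ and $e_i=e_{i\bmod2}$ for all integers $i\ge0$.

\subsection{Active and idle steps}

A vertex pinned at step $j$ lies at distance exactly $\lambda_j\rho$ from its two children. If a later step had a smaller constant, it would empty these values too early. So only a step whose constant is not undercut later can be used for pinning, and at the other steps nothing should happen.

Put $j_0=0$. If $j_i<K$ is defined, let
\[
\nu_{i+1}=\min\{\lambda_j:j_i<j\le K\},
\]
and let $j_{i+1}$ be the smallest $j>j_i$ with $\lambda_j=\nu_{i+1}$. The indices increase strictly, so the process ends with $j_{k+1}=K$ for some $k\ge0$. The steps $j_1<\dots<j_{k+1}$ are \emph{active}, and the others are \emph{idle}. By construction $1\le\nu_1\le\dots\le\nu_{k+1}$, $\lambda_{j_i}=\nu_i$, and $\lambda_j>\nu_{i+1}$ whenever $j_i<j<j_{i+1}$. For instance, for the constants $(3,1,5,2,2)$ the active steps are $2,4,5$; for nondecreasing constants all steps are active.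

Let $\Lambda=\max_j\lambda_j$. Choose $q>0$ so small that
\begin{equation}\label{eq:q}
q\le\frac1{8\Lambda},\qquad \omega(4\Lambda q)\le\frac q{4\Lambda},\qquad \lambda_j\ge(1+q)\nu_{i+1}\ \text{ whenever }j_i<j<j_{i+1}.
\end{equation}
The second condition says $\omega(s)/s\le1/(16\Lambda^2)$ for $s=4\Lambda q$ and holds for small $q$ by (N1); the third is a finite list of inequalities that are strict for $q=0$. Put $d_i=q^i$ for $0\le i\le k$. Since $q\le\frac18$, we have $\sum_{l=i}^kd_l\le2d_i$.

\subsection{The tree and the mapping}

The vertex set is a disjoint union $S=S_0\cup\dots\cup S_k$. At the top, $S_k=\{a,b\}$, and $a,b$ are joined by an edge of length $d_k$. For $0\le i<k$, each $s\in S_{i+1}$ has two \emph{children} $s^+,s^-$, joined to $s$ by edges of length $d_i$, and $S_i$ is the set of all children of vertices of $S_{i+1}$. We write $\pi(s^\pm)=s$ for the parent, $\operatorname{lev}(s)=i$ for $s\in S_i$, and $C_i=S_i\cup\dots\cup S_k$. Edges become longer as one goes down, and the leaves form $S_0$.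

Let $s\in S_l$. All edges at $s$ but one lead to descendants of $s$, which have lower levels; the remaining edge has length $d_l$ and leads to $\pi(s)$ if $l<k$. So the path from $s$ to any $t\in C_l\setminus\{s\}$ starts with that edge. Hence $\rho(s,t)\ge d_l$, and $\rho(s,t)=d_l+\rho(\pi(s),t)$ if $l<k$. Applying this twice, we get for $s\in S_l$ with $l<k$:
\begin{align}
\rho(s,t)&\ge d_l+d_{l+1}&&\text{if }t\in C_{l+1},\ t\ne\pi(s),\label{eq:rho1}\\
\rho(s,s')&=2d_l+\rho(\pi(s),\pi(s'))\ge2d_l+d_{l+1}&&\text{if }s'\in S_l,\ \pi(s')\ne\pi(s).\label{eq:rho2}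
\end{align}

Define $f:S\to E$ from the top down by $f(a)=0$, $f(b)=(1+q)\nu_{k+1}d_ke_k$ and
\[
f(s^\pm)=f(s)\pm\nu_{i+1}d_ie_i\qquad(s\in S_{i+1},\ 0\le i<k).
\]
Let $R=\max_{s}\|f(s)\|_E>0$, and put $\Phi(s)=\{f(s)\}$ for $s\in S_0$ and $\Phi(s)=RB$ for $s\in S\setminus S_0$. The plan is that level $i$ is pinned to $f$ at step $j_i$, and that the overshoot $1+q$ on the edge $ab$ is tolerated by the idle steps after $j_k$ but not by step $K$. If $k=0$, the tree is the single edge $ab$, as in the first part of Example~\ref{ex:cone}.

\subsection{Distances in the plane}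

On the edges below the top, $f$ stretches distances by exactly $\nu_{i+1}$. For the other pairs, \eqref{eq:rho1} and \eqref{eq:rho2} leave a slack of $d_{i+1}$ at level $i$, while the positions of the vertices of $C_{i+1}$ differ by about $\Lambda d_{i+1}$, which is more than the slack. The alternation of directions resolves this. The large offsets, made at level $i+1$, point in the direction $e_{i+1}$ and cost $o(d_{i+1})$ by (N1); the offsets in the direction $e_i$ come from levels at least $i+2$ and are smaller by another factor $q$.

\begin{lemma}\label{lem:dist}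
\begin{enumerate}
\item[(i)] If $s'\in S_l$, $l<k$ and $t\in C_{l+1}$, then $\|f(t)-f(s')\|_E\le\nu_{l+1}(d_l+d_{l+1})$.
\item[(ii)] If $s\ne s'$, $\{s,s'\}\ne\{a,b\}$ and $l=\min\{\operatorname{lev}(s),\operatorname{lev}(s')\}$, then $\|f(s)-f(s')\|_E\le\nu_{l+1}\rho(s,s')$.
\item[(iii)] $\|f(a)-f(b)\|_E=(1+q)\nu_{k+1}\rho(a,b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (iii) is the definition of $f(b)$. Let $l<k$ and $t,t'\in C_{l+1}$, and write $D=f(t)-f(t')=\alpha e_l+\beta e_{l+1}$. The vector $f(t)$ is a sum of terms $\pm\nu_{i+1}d_ie_i$ over $\operatorname{lev}(t)\le i<k$, plus $0$ or $(1+q)\nu_{k+1}d_ke_k$, and the same holds for $f(t')$. So $D=\sum_{i=l+1}^k\sigma_ie_i$ with $|\sigma_i|\le2\Lambda d_i$, and only indices $i\ge l+2$ contribute to $\alpha$. By \eqref{eq:q},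
\begin{equation}\label{eq:ab}
|\alpha|\le2\Lambda\sum_{i=l+2}^kd_i\le4\Lambda q\,d_{l+1}\le\tfrac12d_{l+1},\qquad|\beta|\le2\Lambda\sum_{i=l+1}^kd_i\le4\Lambda d_{l+1}.
\end{equation}
Let $c\in\{\nu_{l+1}d_l,\,2\nu_{l+1}d_l\}$. Then $d_l\le c\le2\Lambda d_l$, so $|\beta|/c\le4\Lambda q$. By the definition of $\omega$ and \eqref{eq:q},
\begin{equation}\label{eq:key}
\|\pm ce_l+D\|_E\le c\bigl(1+\omega(4\Lambda q)\bigr)+|\alpha|\le c+2\Lambda d_l\,\frac q{4\Lambda}+\tfrac12d_{l+1}=c+d_{l+1}.
\end{equation}

(i) Take $t'=\pi(s')$ and $c=\nu_{l+1}d_l$. Then $f(t)-f(s')=\pm ce_l+D$, and \eqref{eq:key} gives the bound $\nu_{l+1}d_l+d_{l+1}\le\nu_{l+1}(d_l+d_{l+1})$, since $\nu_{l+1}\ge1$.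

(ii) The assumptions imply $l<k$. Let $\operatorname{lev}(s')=l$. Suppose first that $\operatorname{lev}(s)>l$. If $s=\pi(s')$, both sides equal $\nu_{l+1}d_l$; otherwise use (i) and \eqref{eq:rho1}. Now suppose that $\operatorname{lev}(s)=l$. If $s,s'$ have the same parent, both sides equal $2\nu_{l+1}d_l$. Otherwise take $t=\pi(s)$ and $t'=\pi(s')$; by \eqref{eq:rho2} it suffices to bound the left side by $2\nu_{l+1}d_l+d_{l+1}$. If $s,s'$ carry opposite signs, then $f(s)-f(s')=\pm ce_l+D$ with $c=2\nu_{l+1}d_l$, and \eqref{eq:key} applies. If they carry equal signs, then $f(s)-f(s')=D$, and \eqref{eq:ab} gives $\|D\|_E\le|\alpha|+|\beta|\le(\frac12+4\Lambda)q\,d_l\le d_l$.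
\end{proof}

\subsection{Pinning and collapse}

\begin{lemma}\label{lem:pin}
$\Phi^{[j_i]}(s)\subset\{f(s)\}$ for $s\in S_i$, $0\le i\le k$, and $\Phi^{[K]}(a)=\emptyset$.
\end{lemma}

\begin{proof}
We induct on $i$; for $i=0$ this is the definition of $\Phi$. Let $i\ge1$, $s\in S_i$ and $x\in\Phi^{[j_i]}(s)$. Since $j_i-1\ge j_{i-1}$, the induction hypothesis and Lemma~\ref{lem:basic}(b) give $\Phi^{[j_i-1]}(s^\pm)\subset\{f(s^\pm)\}$. As $\lambda_{j_i}=\nu_i$ and $\rho(s,s^\pm)=d_{i-1}$, the constraints from $s^+$ and $s^-$ give
\[
\|x-f(s)\mp\nu_id_{i-1}e_{i-1}\|_E\le\nu_id_{i-1}.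
\]
With $y=(x-f(s))/(\nu_id_{i-1})$ this reads $\|e_{i-1}-y\|_E\le1$ and $\|e_{i-1}+y\|_E\le1$. By (N2), $y=0$ and $x=f(s)$.

Finally, $K-1\ge j_k$ and $\lambda_K=\nu_{k+1}$. So $\Phi^{[K]}(a)\subset\{f(a)\}$, and the constraint from $b$ gives $\Phi^{[K]}(a)\subset f(b)+\nu_{k+1}\rho(a,b)B$. These two sets are disjoint by Lemma~\ref{lem:dist}(iii).
\end{proof}

\subsection{Survival up to step $K-1$}

It is not enough to follow the point $f(s)$ in $\Phi^{[j]}(s)$, because $f$ is too steep on $\{a,b\}$, and steeper than $\nu_1$ on edges near the top. As in Example~\ref{ex:H}, a vertex that is not yet pinned must still contain the positions of all other such vertices, so that these vertices impose no constraints on each other. For $0\le i\le k$ put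
\[
G_i(s)=\{f(s)\}\ \text{ if }\operatorname{lev}(s)\le i,\qquad G_i(s)=f(C_{i+1})\ \text{ if }\operatorname{lev}(s)>i .
\]
Then $f(s)\in G_i(s)$, $G_{i+1}(s)\subset G_i(s)$ and $G_0(s)\subset\Phi(s)$ for all $s$.

\begin{lemma}\label{lem:step}
Let $0\le i\le k$, and let $i'$ and $\lambda$ satisfy one of the conditions
\begin{enumerate}
\item[(A)] $i<k$, $i'=i+1$ and $\lambda=\nu_{i+1}$;
\item[(B)] $i'=i$ and $\lambda\ge(1+q)\nu_{i+1}$.
\end{enumerate}
Then $G_{i'}(s)\subset G_i(s')+\lambda\rho(s,s')B$ for all $s,s'\in S$.
\end{lemma}

\begin{proof}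
Let $x\in G_{i'}(s)$. If both levels exceed $i$, then $x\in G_i(s)=f(C_{i+1})=G_i(s')$. So let $l=\min\{\operatorname{lev}(s),\operatorname{lev}(s')\}\le i$; then $\nu_{l+1}\le\nu_{i+1}\le\lambda$. We show that $\|x-f(s')\|_E\le\lambda\rho(s,s')$, which suffices because $f(s')\in G_i(s')$.

Suppose $x=f(s)$. For $s=s'$ there is nothing to prove, and for $s\neq s'$ with $\{s,s'\}\ne\{a,b\}$ we use Lemma~\ref{lem:dist}(ii). If $\{s,s'\}=\{a,b\}$, then $l=i=k$, so we are in case (B), and Lemma~\ref{lem:dist}(iii) applies.

Suppose $x\ne f(s)$. Then $\operatorname{lev}(s)>i'\ge i$ and $x=f(t)$ with $t\in C_{i'+1}\subset C_{l+1}$. Consequently $\operatorname{lev}(s')=l<k$, and Lemma~\ref{lem:dist}(i) gives $\|x-f(s')\|_E\le\nu_{l+1}(d_l+d_{l+1})$. In case (A), $\operatorname{lev}(s)\ge l+2$, so $s\ne\pi(s')$ and $\rho(s,s')\ge d_l+d_{l+1}$ by \eqref{eq:rho1}. In case (B), $s$ may be the parent of $s'$ and we only know $\rho(s,s')\ge d_l$; but then $\nu_{l+1}(d_l+d_{l+1})=(1+q)\nu_{l+1}d_l\le\lambda\rho(s,s')$.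
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:plane}]
For $0\le j\le K-1$ let $i(j)\in\{0,\dots,k\}$ be defined by $j_{i(j)}\le j<j_{i(j)+1}$. We claim that $G_{i(j)}(s)\subset\Phi^{[j]}(s)$ for all $s$. For $j=0$ this was noted above. Let $1\le j\le K-1$ and $i=i(j-1)$, so $j_i<j\le j_{i+1}$. If $j=j_{i+1}$, then $i<k$ because $j<K=j_{k+1}$; moreover $i(j)=i+1$ and $\lambda_j=\nu_{i+1}$, which is case (A) of Lemma~\ref{lem:step}. If $j<j_{i+1}$, then $i(j)=i$ and $\lambda_j\ge(1+q)\nu_{i+1}$ by \eqref{eq:q}, which is case (B). In both cases, by induction,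
\[
G_{i(j)}(s)\subset G_{i(j-1)}(s')+\lambda_j\rho(s,s')B\subset\Phi^{[j-1]}(s')+\lambda_j\rho(s,s')B\qquad(s'\in S),
\]
and the claim follows. Thus $f(s)\in\Phi^{[K-1]}(s)$ for all $s$, and $\Phi^{[K]}(a)=\emptyset$ by Lemma~\ref{lem:pin}.
\end{proof}

\begin{remark}
Condition (N1) enters only through \eqref{eq:key}, and (N2) only in Lemma~\ref{lem:pin}. The $\ell_1$ norm satisfies (N2) but has $\omega(s)=s$. The $\ell_\infty$ norm has $\omega(s)=0$ for $s\le1$, but its tangent balls $\pm e_0+B$ share a segment, so nothing is pinned. No norm whose unit ball is a polygon is admissible: $\tau\mapsto\|e_0+\tau e_1\|_E-1$ is then piecewise linear, so (N1) forces it to vanish near $0$, and this contradicts (N2).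
\end{remark}

\section{The cone construction: proof of Theorem~\ref{thm:A}}\label{sec:cone}

Fix $X\in\mathcal X$ with its admissible plane $E$, and write $B=B_E$.

\subsection{One space for all constants}

The tree in Proposition~\ref{prop:plane} depends on the constants, whereas in the Conjecture the constants are chosen after the space. We therefore join all these trees to one new vertex. For every finite sequence $\vec\lambda=(\lambda_1,\dots,\lambda_K)\in[1,\infty)^K$, $K\ge1$, take a tree with vertex set $S_{\vec\lambda}$, a vertex $a_{\vec\lambda}$ and a mapping $\Phi_{\vec\lambda}$ as in Proposition~\ref{prop:plane}, and a number $R_{\vec\lambda}>0$ with $\Phi_{\vec\lambda}(s)\subset R_{\vec\lambda}B$ for all $s\in S_{\vec\lambda}$. Take these trees pairwise disjoint, add a vertex $o$, and join $o$ to each $a_{\vec\lambda}$ by an edge of length $R_{\vec\lambda}$. The result is a tree. Let $\mathcal M$ be its vertex set and $\rho$ its path metric. It restricts to the given metric on each $S_{\vec\lambda}$, and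
\begin{equation}\label{eq:far}
\rho(s,y)\ge R_{\vec\lambda}\qquad(s\in S_{\vec\lambda},\ y\in\mathcal M\setminus S_{\vec\lambda}),
\end{equation}
because the path from $s$ to $y$ contains the edge $a_{\vec\lambda}o$.

Now fix $K\ge1$ and $\lambda_1,\dots,\lambda_{K+1}\ge1$. Put $\vec\lambda=(\lambda_1,\dots,\lambda_K)$, $S=S_{\vec\lambda}$, $a=a_{\vec\lambda}$, $R=R_{\vec\lambda}$. Define $\Phi$ on $\mathcal M$ by $\Phi=\Phi_{\vec\lambda}$ on $S$ and $\Phi(y)=\{0\}$ for $y\notin S$. All values of $\Phi$ lie in $RB$. The length $R$ was chosen so that $S$ and its complement do not interact before the collapse.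

\begin{lemma}\label{lem:glue}
For $0\le j\le K$ we have $\Phi^{[j]}(y)=\{0\}$ for $y\notin S$ and $\Phi^{[j]}(s)=(\Phi_{\vec\lambda})^{[j]}(s)$ for $s\in S$. In particular, $\Phi^{[K]}(o)=\{0\}$ and $\Phi^{[K]}(a)=\emptyset$.
\end{lemma}

\begin{proof}
We induct on $j$; the case $j=0$ is the definition. Let $1\le j\le K$ and $y\notin S$. For $s\in S$, the set $\Phi^{[j-1]}(s)=(\Phi_{\vec\lambda})^{[j-1]}(s)$ is nonempty because $j-1\le K-1$, and it lies in $RB$. By \eqref{eq:far} and $\lambda_j\ge1$, the point $0$ satisfies the constraint from $s$. It also satisfies the constraints from all $y'\notin S$, since $\Phi^{[j-1]}(y')=\{0\}$. So $\Phi^{[j]}(y)=\{0\}$. For $s\in S$, the constraint from $y\notin S$ is the ball $\lambda_j\rho(s,y)B\supset RB\supset\Phi^{[j-1]}(s)$, so it is implied by the constraint from $s$ itself. Only the constraints from $S$ remain, and they define $(\Phi_{\vec\lambda})^{[j]}(s)$.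
\end{proof}

\subsection{Lifting to three dimensions}

For $n\ge1$ let $\eta_n=1/n$, and let $Y_n\subset X$ and $Q_n:Y_n\to E$ satisfy \eqref{eq:contract} and \eqref{eq:lift} with $\eta=\eta_n$. The kernel of $Q_n$ is a line $\mathbb Rw_n$ with $\|w_n\|=1$. By the Hahn--Banach theorem there is a linear functional $\varphi_n$ on $Y_n$ with $\|\varphi_n\|=\varphi_n(w_n)=1$. The map $(Q_n,\varphi_n):Y_n\to\mathbb R^2\times\mathbb R$ is injective, hence a linear isomorphism; we think of $Q_ny$ as the horizontal position and of $\varphi_n(y)$ as the height of $y$. Let $z_n=n^2w_n$, so that $Q_nz_n=0$ and $\varphi_n(z_n)=n^2$.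

In Example~\ref{ex:cone} we placed $\Phi$ at a single height. Two changes are needed for a general $X$. First, the shortest vector over a given horizontal displacement need not be horizontal, so the height may drift, by at most $2R$ per step. We therefore use a slab of heights, thick enough to absorb $K$ drifts and thin compared with its distance from the origin: half-thickness $n$ at height $n^2$. Second, lifting loses a factor $1+\eta_n$, and the planar construction has no room for a loss, since pinned vertices satisfy their constraints with equality. We compensate by shrinking $\Phi$ by this factor. For $x\in\mathcal M$ and $0\le j\le K$ put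
\begin{gather*}
P_n^j(x)=\{y\in Y_n:\ (1+\eta_n)Q_ny\in\Phi^{[j]}(x),\ |\varphi_n(y)-n^2|\le n-2Rj\},\\
F_n(x)=\operatorname{conv}\bigl(\{0\}\cup P_n^0(x)\bigr).
\end{gather*}
In the coordinates $(Q_n,\varphi_n)$, the set $P_n^0(x)$ is the product of $(1+\eta_n)^{-1}\Phi(x)$ and the interval $[n^2-n,n^2+n]$. So it is nonempty, compact and convex, and therefore
\begin{equation}\label{eq:conv}
F_n(x)=\{tp:\ t\in[0,1],\ p\in P_n^0(x)\}.
\end{equation}
The set $F_n(x)$ is convex, contains $0$, lies in $Y_n$, and is compact as a continuous image of $[0,1]\times P_n^0(x)$. Thus $F_n:\mathcal M\to\mathcal K_3(X)$. Its refinements are formed with the ball $B_X$, and their values lie in $Y_n$ by Lemma~\ref{lem:basic}(b). The next two lemmas say that near $z_n$ the refinements of $F_n$ follow those of $\Phi$.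

\begin{lemma}\label{lem:lower}
$P_n^j(x)\subset F_n^{[j]}(x)$ for $0\le j\le K$, $x\in\mathcal M$ and $n\ge1$. In particular, $z_n\in F_n^{[K]}(o)$ for $n\ge2RK$.
\end{lemma}

\begin{proof}
The case $j=0$ is the definition of $F_n$. Let $j\ge1$, $y\in P_n^j(x)$, $x'\in\mathcal M$ and $v=(1+\eta_n)Q_ny\in\Phi^{[j]}(x)$. There is $v'\in\Phi^{[j-1]}(x')$ with $\|v'-v\|_E\le\lambda_j\rho(x,x')$, and $\|v'-v\|_E\le2R$ because $v,v'\in RB$. By \eqref{eq:lift} there is $u\in Y_n$ with $Q_nu=(v'-v)/(1+\eta_n)$ and $\|u\|\le\|v'-v\|_E$. The point $y'=y+u$ satisfies $(1+\eta_n)Q_ny'=v'$ and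
\[
|\varphi_n(y')-n^2|\le n-2Rj+\|u\|\le n-2R(j-1).
\]
So $y'\in P_n^{j-1}(x')\subset F_n^{[j-1]}(x')$ by induction, and $\|y-y'\|\le\lambda_j\rho(x,x')$. By Lemma~\ref{lem:basic}(a), $y\in F_n^{[j]}(x)$. The last claim holds since $Q_nz_n=0\in\Phi^{[K]}(o)$ by Lemma~\ref{lem:glue}, so that $z_n\in P_n^K(o)$ once $n-2RK\ge0$.
\end{proof}

In the other direction there is no exact inclusion: the horizontal sections of the cone $F_n(x)$ near $z_n$ are only approximately $\Phi(x)$. Condition (N2) carries no modulus that would let us track this error through $K$ steps, so we pass to the limit $n\to\infty$.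

\begin{lemma}\label{lem:upper}
Let $0\le j\le K$, $x\in\mathcal M$ and $C<\infty$. Suppose that $y_n\in F_n^{[j]}(x)$ and $\|y_n-z_n\|\le C$ for all $n$ in an infinite set $I$. Then $(Q_ny_n)_{n\in I}$ is bounded, and all its cluster points lie in $\Phi^{[j]}(x)$.
\end{lemma}

\begin{proof}
By \eqref{eq:contract}, $\|Q_ny_n\|_E=\|Q_n(y_n-z_n)\|_E\le C$. For the second claim we induct on $j$, for all $x$, $C$ and $I$ at once.

Let $j=0$. By \eqref{eq:conv}, $y_n=t_np_n$ with $t_n\in[0,1]$ and $p_n\in P_n^0(x)$. Since $\|\varphi_n\|=1$,
\[
n^2-C\le\varphi_n(y_n)=t_n\varphi_n(p_n)\le t_n(n^2+n),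
\]
so $t_n\to1$. Now $Q_ny_n=\frac{t_n}{1+\eta_n}v_n$, where $v_n=(1+\eta_n)Q_np_n$ lies in the compact set $\Phi(x)$ and $\frac{t_n}{1+\eta_n}\to1$. Hence $Q_ny_n-v_n\to0$, and all cluster points lie in $\Phi(x)$.

Let $j\ge1$, let $Q_ny_n\to v$ along an infinite set $I'\subset I$, and fix $x'\in\mathcal M$. Choose $y_n'\in F_n^{[j-1]}(x')$ with $\|y_n-y_n'\|\le\lambda_j\rho(x,x')$. Then $\|y_n'-z_n\|\le C+\lambda_j\rho(x,x')$. By induction, $Q_ny_n'\to v'\in\Phi^{[j-1]}(x')$ along an infinite set $I''\subset I'$, and by \eqref{eq:contract}
\[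
\|v-v'\|_E=\lim_{n\in I''}\|Q_n(y_n-y_n')\|_E\le\lambda_j\rho(x,x').
\]
The point $v$ was fixed before $x'$ was chosen, and $x'$ is arbitrary. So $v\in\Phi^{[j]}(x)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $C=\lambda_{K+1}\rho(o,a)$. Suppose that for infinitely many $n$ there is $y_n\in F_n^{[K]}(a)$ with $\|y_n-z_n\|\le C$. By Lemma~\ref{lem:upper}, the sequence $(Q_ny_n)$ is bounded, so it has a cluster point, and this point lies in $\Phi^{[K]}(a)$. This contradicts Lemma~\ref{lem:glue}. Hence there is $n\ge2RK$ with
\[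
z_n\notin F_n^{[K]}(a)+\lambda_{K+1}\rho(o,a)B_X\supset F_n^{[K+1]}(o),
\]
while $z_n\in F_n^{[K]}(o)$ by Lemma~\ref{lem:lower}. The mapping $F=F_n$ has the required properties.
\end{proof}

\begin{remark}
Property \eqref{eq:lift} is used only in Lemma~\ref{lem:lower}, and \eqref{eq:contract} only in Lemma~\ref{lem:upper}. The values of $F_n$ at the non-leaf vertices of $S$ are cones over solid cylinders; this is where $m\ge3$ is needed. For $X=\ell_2^3$ one may take $Y_n=X$, $\eta_n=0$, $Q_n$ the projection onto the first two coordinates and $\varphi_n$ the third coordinate. The space $\mathcal M$ depends only on $E$, so by Proposition~\ref{prop:class} one space serves all infinite-dimensional $X$ and all $X$ that contain $\ell_2^3$ isometrically.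
\end{remark}

\section{Spaces in the class $\mathcal X$}\label{sec:class}

\begin{proof}[Proof of Proposition~\ref{prop:class}]
Let $P:\ell_2^3\to\ell_2^2$ be the projection onto the first two coordinates, and let $|\cdot|$ denote Euclidean norms.

(a) Take $Y=\ell_2^3$ and $Q=P$. Then $|Py|\le|y|$, and $(v,0)$ is a lift of $v$ with the same norm.

(b) Dvoretzky's theorem states that for an infinite-dimensional Banach space $X$, a positive integer $n$ and $\eta>0$ there are a subspace $Y\subset X$ and a linear isomorphism $T:Y\to\ell_2^n$ with $\|T\|\,\|T^{-1}\|\le1+\eta$. Take $n=3$ and scale $T$ to norm $1$, so that $|Ty|\le\|y\|\le(1+\eta)|Ty|$. For $Q=PT$ we get $|Qy|\le\|y\|$, and $T^{-1}(v,0)$ is a lift of $v$ with norm at most $(1+\eta)|v|$.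

(c) Let $Y\subset X$ be $3$-dimensional, smooth and strictly convex. Fix $0\ne w\in Y$, and let $Q$ be the quotient map onto $Z=Y/\mathbb Rw$, with $\|Qy\|_Z=\min_{\tau\in\mathbb R}\|y+\tau w\|$. The minimum is attained, since $\tau\mapsto\|y+\tau w\|$ is continuous and tends to $\infty$ as $|\tau|\to\infty$. So every vector of $Z$ has a lift of the same norm, and \eqref{eq:contract} and \eqref{eq:lift} hold for every $\eta$. It remains to find coordinates in which $Z$ is an admissible plane.

\emph{$Z$ is strictly convex.} Let $v_1,v_2$ and their midpoint have norm $1$, and choose lifts $y_1,y_2$ of norm $1$. The midpoint of $y_1,y_2$ has norm at most $1$, and at least $1$ because it is a lift of a unit vector. So $y_1=y_2$ and $v_1=v_2$.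

\emph{$Z$ is smooth.} Let $v$ be a unit vector with a lift $y$ of norm $1$. If $g$ is a norming functional of $v$, then $\|g\circ Q\|\le1$ and $g(Qy)=1$, so $g\circ Q$ is the unique norming functional of $y$. As $Q$ is onto, this determines $g$.

\emph{Coordinates.} Auerbach's lemma provides unit vectors $e_0,e_1\in Z$ and functionals $e_0^*,e_1^*$ of norm $1$ with $e_i^*(e_i)=1$ and $e_i^*(e_{1-i})=0$. We identify $Z$ with $\mathbb R^2$ by means of the basis $e_0,e_1$. If $\|e_i\pm y\|_Z\le1$, then both norms equal $1$, since the midpoint $e_i$ has norm $1$; strict convexity gives $y=0$, which is (N2). If (N1) fails, there are $i$, $\varepsilon>0$ and $0\ne\tau_n\to0$ with $\|e_i+\tau_ne_{1-i}\|_Z\ge1+\varepsilon|\tau_n|$. Let $g_n$ be a functional of norm $1$ with $g_n(e_i+\tau_ne_{1-i})=\|e_i+\tau_ne_{1-i}\|_Z$. From $g_n(e_i)\le1$ we get $|g_n(e_{1-i})|\ge\varepsilon$, and $g_n(e_i)\ge1-|\tau_n|$. A cluster point $g$ of $(g_n)$ is a norming functional of $e_i$, so $g=e_i^*$ by smoothness. But $|g(e_{1-i})|\ge\varepsilon$, a contradiction.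

Finally, $\ell_p^n$ with $n\ge3$ contains $\ell_p^3$, which for $1<p<\infty$ is strictly convex and smooth by the equality cases of the inequalities of Minkowski and H\"older.
\end{proof}

\section{What survives $\ell$ refinements: proof of Theorem~\ref{thm:B}}\label{sec:B}

To show that $v\in F^{[\ell]}(x)$ is a value of a Lipschitz selection, we replace $F(x)$ by $\{v\}$ and apply the Finiteness Principle to the new mapping. We thus need, on every set $S\ni x$ of at most $2^\ell$ points, a Lipschitz selection that equals $v$ at $x$. Lemma~\ref{lem:basic}(a) lets us choose values along a tree of depth $\ell$ rooted at $x$, but it controls only the edges of the tree. A star centered at $x$ will not do: if $s,s'$ are close to each other and far from $x$, the values chosen at $s$ and $s'$ may be far apart compared with $\rho(s,s')$. We need a shallow tree in which close points are joined by paths with short edges. Such trees are easy to find when the points form a hierarchy of clusters, so we first replace $\rho$ by a comparable ultra-pseudometric.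

\subsection{Shallow trees in ultra-pseudometric spaces}

An \emph{ultra-pseudometric} on $S$ is a symmetric function $\delta:S\times S\to[0,\infty)$ with $\delta(s,s)=0$ and $\delta(s,s'')\le\max\{\delta(s,s'),\delta(s',s'')\}$. A tree with vertex set $S$ is \emph{good} if for all $s,s'\in S$ every edge $pc$ on the path from $s$ to $s'$ satisfies $\delta(p,c)\le\delta(s,s')$. The \emph{depth} of a vertex in a rooted tree is the number of edges on its path to the root, and the depth of the tree is the largest depth of a vertex.

\begin{lemma}\label{lem:trees}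
Let $S$ be a finite nonempty set with an ultra-pseudometric $\delta$.
\begin{enumerate}
\item[(i)] For some $b\in S$ there is a good tree rooted at $b$ of depth at most $\lfloor\log_2\#S\rfloor$.
\item[(ii)] If $\#S\ge2$, then for every $x\in S$ there is a good tree rooted at $x$ of depth at most $1+\lfloor\log_2(\#S-1)\rfloor$.
\end{enumerate}
\end{lemma}

\begin{proof}
We induct on $\#S$; for $\#S=1$ part (i) is trivial. Let $\#S\ge2$ and $\Delta=\max\delta$. If $\Delta=0$, every tree is good, and a star has depth $1$, which is within both bounds. Let $\Delta>0$. The relation $\delta(s,s')<\Delta$ is an equivalence relation by the ultrametric inequality. It has classes $A_1,\dots,A_r$ with $r\ge2$, and $\delta=\Delta$ between different classes. Take any rooted good trees on the classes, with roots $b_1,\dots,b_r$, and join $b_2,\dots,b_r$ to $b_1$. The resulting tree, rooted at $b_1$, is good: the path between two points of one class stays in the tree of that class, and for points of different classes $\delta(s,s')=\Delta$ bounds every edge. It remains to choose the trees so as to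 control the depth.

(i) Let $A_1$ be a largest class, and take all trees from (i). For $i\ge2$ we have $2\#A_i\le\#S$, so the vertices of $A_i$ have depth at most $1+\lfloor\log_2\#A_i\rfloor=\lfloor\log_2(2\#A_i)\rfloor\le\lfloor\log_2\#S\rfloor$. The vertices of $A_1$ have depth at most $\lfloor\log_2\#A_1\rfloor$.

(ii) Let $A_1$ be the class of $x$. For $A_1$ take a tree rooted at $b_1=x$, trivial if $\#A_1=1$ and from (ii) otherwise; its depth is within the bound because $\#A_1<\#S$. For $i\ge2$ take trees from (i). The vertices of $A_i$ have depth at most $1+\lfloor\log_2\#A_i\rfloor$, and $\#A_i\le\#S-1$.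
\end{proof}

The bound in (ii) equals $2$ for $\#S=4$ and $3$ for $\#S=5$, and the jump is real. Let $S=\{x,s_1,s_2,s_3,s_4\}$ with $\delta(s_1,s_2)=\delta(s_3,s_4)=1$, with $\delta=2$ between these two pairs, and $\delta(x,s_i)=3$. A good tree contains the edges $s_1s_2$ and $s_3s_4$, one edge between the pairs and one edge at $x$. The $s_i$ form a path with four vertices, so the depth from $x$ is at least $3$.

\subsection{Selections through a given point}

\begin{lemma}\label{lem:through}
In the setting of Theorem~\ref{thm:B}, let $x\in\mathcal M$, $v\in F^{[\ell]}(x)$ and $\kappa=2\ell(N-1)\Lambda$. For every $S\subset\mathcal M$ with $x\in S$ and $\#S\le N$ there is a selection $g$ of $F|_S$ with $g(x)=v$ and seminorm at most $\kappa$.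
\end{lemma}

\begin{proof}
For $S=\{x\}$ there is nothing to prove, so let $\#S\ge2$. A chain from $s$ to $s'$ is a sequence $s=s_0,s_1,\dots,s_n=s'$ in $S$. Let $\delta(s,s')$ be the minimum over all chains of the largest step $\max_i\rho(s_{i-1},s_i)$, and $\delta(s,s)=0$. Cutting out a loop does not increase the largest step, so the minimum is attained at a chain without repetitions, which has at most $N-1$ steps. Concatenation of chains shows that $\delta$ is an ultra-pseudometric. The one-step chain and the triangle inequality along an optimal chain give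
\begin{equation}\label{eq:ultra}
\delta\le\rho\le(N-1)\delta\quad\text{on }S.
\end{equation}
By Lemma~\ref{lem:trees}(ii) there is a good tree rooted at $x$ of depth at most $1+\lfloor\log_2(2^\ell-1)\rfloor=\ell$.

We choose $g(s)\in F^{[\ell-i]}(s)$ for the vertices $s$ of depth $i$, going down the tree. Put $g(x)=v$. If $p$ has depth $i<\ell$ and $g(p)\in F^{[\ell-i]}(p)$, then for each child $c$ of $p$ Lemma~\ref{lem:basic}(a) gives $g(c)\in F^{[\ell-i-1]}(c)$ with
\[
\|g(c)-g(p)\|\le\lambda_{\ell-i}\,\rho(p,c)\le\Lambda(N-1)\,\delta(p,c).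
\]
By Lemma~\ref{lem:basic}(b), $g$ is a selection of $F|_S$. The path between $s,s'\in S$ has at most $2\ell$ edges, and each edge $pc$ on it satisfies $\delta(p,c)\le\delta(s,s')\le\rho(s,s')$. Summing along the path gives $\|g(s)-g(s')\|\le\kappa\rho(s,s')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:FP}, $\operatorname{Core}_\gamma(x)\ne\emptyset$, and $\operatorname{Core}_\gamma(x)\subset\operatorname{Core}_c(x)$ for $c\ge\gamma$. Since all $\lambda_j\ge\gamma$, Lemma~\ref{lem:basic}(c) gives $\operatorname{Core}_\gamma(x)\subset F^{[\ell]}(x)$; this is the only use of $\lambda_j\ge\gamma$. If $f(x)\in\operatorname{Core}_c(x)$, where $f$ has seminorm at most $c$, then $f(y)\in\operatorname{Core}_c(y)$ and $\|f(x)-f(y)\|\le c\rho(x,y)$. So $\operatorname{Core}_c(x)\subset\operatorname{Core}_c(y)+c\rho(x,y)B_X$ for all $x,y$, and $\operatorname{Core}_c$ is $c$-Lipschitz in the Hausdorff distance.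

Let $v\in F^{[\ell]}(x)$. Define $\widetilde F:\mathcal M\to\mathcal K_m(X)$ by $\widetilde F(x)=\{v\}$ and $\widetilde F(y)=F(y)$ for $y\ne x$, and let $\kappa=2\ell(N-1)\Lambda\ge1$. For $S\subset\mathcal M$ with $\#S\le N$, the restriction $\widetilde F|_S$ has a selection with seminorm at most $\kappa$: by Lemma~\ref{lem:through} if $x\in S$, and by the finiteness hypothesis for $F$ if $x\notin S$. Thus $\widetilde F$ satisfies the finiteness hypothesis for the pseudometric $\kappa\rho$. Theorem~\ref{thm:FP} yields a selection $f$ of $\widetilde F$ with seminorm at most $\gamma\kappa=L$ with respect to $\rho$. Since $v\in F(x)$, the mapping $f$ is a selection of $F$, and $f(x)=v$. Hence $v\in\operatorname{Core}_L(x)$.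
\end{proof}

\begin{thebibliography}{1}

\bibitem{Shv}
Pavel Shvartsman,
\emph{The Core of a 2-Dimensional Set-Valued Mapping. Existence Criteria and Efficient Algorithms for Lipschitz Selections of Low Dimensional Set-Valued Mappings},
arXiv:2010.04540 (2020).

\end{thebibliography}
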